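\title{Tate cohomology of Fricke elements on self-dual integral forms of the monster vertex algebra}

\begin{abstract}
Let $V$ be a self-dual integral form of the monster vertex algebra, and let $g$ be an element of the Monster all of whose powers are Fricke elements. We prove that the Tate cohomology group $\hat H^1(g,V)$ vanishes, a conjecture posed in a paper of Urano. The proof reduces the statement to the class $8C$, identifies $2$-adically the fixed points in $V$ of an element of class $3B$ with the standard form inside the Leech lattice vertex algebra, and reads off the cohomology of the Leech lattice from the leading coefficients of a trace identity at the cusp $0$. The same method shows that the self-dual integral form is unique, and it characterizes the elements $g$ for which $\hat H^1(g^j,V)=0$ for all $j$.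
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\mathbb{M}$ be the Monster group and $V^\natural=\bigoplus_{n\ge0}V^\natural_n$ the monster vertex algebra of Frenkel, Lepowsky and Meurman. It has $V^\natural_0=\mathbb{C}\mathbf{1}$ and $V^\natural_1=0$. For $g\in\mathbb{M}$ the McKay--Thompson series is
\[
T_g(\tau)=\sum_{n}\operatorname{Tr}(g|V^\natural_n)\,q^{n-1}=q^{-1}+O(q),\qquad q=e^{2\pi i\tau}.
\]
By Borcherds' proof of monstrous moonshine, $T_g$ is a Hauptmodul for a genus zero subgroup $\Gamma_g\subset\mathrm{SL}_2(\mathbb{R})$. The element $g$ is a \emph{Fricke element} if $\Gamma_g$ contains an element that maps the cusp $0$ to the cusp $\infty$.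

An \emph{integral form} of $V^\natural$ is a vertex algebra $V=\bigoplus_nV_n$ over $\mathbb{Z}$, with each $V_n$ free of finite rank, on which $\mathbb{M}$ acts by automorphisms, such that $V\otimes\mathbb{C}\cong V^\natural$ as graded vertex algebras with $\mathbb{M}$-action. It is \emph{self-dual} if the invariant bilinear form of $V^\natural$ (recalled in Section~\ref{subsec:forms}) restricts to a unimodular form on $V$. Carnahan proved that self-dual integral forms exist.

Let $g$ generate a cyclic group $G$ of order $N$ that acts on an abelian group $L$, and put $N_G=1+g+\dots+g^{N-1}$. The Tate cohomology groups are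
\[
\hat H^0(g,L)=\ker(1-g)/\operatorname{im}N_G,\qquad \hat H^1(g,L)=\ker N_G/\operatorname{im}(1-g).
\]
They depend only on $G$, and we also write $\hat H^i(G,L)$. For $L=V$ they are the direct sums of the groups $\hat H^i(g,V_n)$.

These groups measure the integral structure of the action. Take $N=2$, and let $\mathbb{Z}_+$ and $\mathbb{Z}_-$ be the lattices of rank one on which $g$ acts as $+1$ and $-1$. The definitions give
\[
\begin{array}{c|ccc}
L&\hat H^0(g,L)&\hat H^1(g,L)&\operatorname{Tr}(g|L)\\ \hline
\mathbb{Z}_+&\mathbb{Z}/2&0&1\\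
\mathbb{Z}_-&0&\mathbb{Z}/2&-1\\
\mathbb{Z}[G]&0&0&0
\end{array}
\]
Two features of this table persist in general. First, the trace sees only the ratio of the two orders: for $N=p$ prime and any lattice $L$,
\begin{equation}\label{eq:prime}
|\hat H^0(g,L)|\,/\,|\hat H^1(g,L)|=p^{\operatorname{Tr}(g|L)}
\end{equation}
(see Section~\ref{subsec:coh}). If $\hat H^1(g,V)=0$, then $T_g$ is the graded dimension of the $\mathbb{F}_p$-vector space $\hat H^0(g,V)$, and all its coefficients are nonnegative. Second, the character does not decide whether $\hat H^1$ vanishes: $\mathbb{Z}[G]$ and $\mathbb{Z}_+\oplus\mathbb{Z}_-$ have the same character and different cohomology.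

The first feature explains why Fricke elements enter. A series $T_g$ with nonnegative coefficients must have a pole at the cusp $0$, and this forces $g$ to be Fricke (Proposition~\ref{prop:positive}). So for $g$ of prime order, being Fricke is necessary for $\hat H^1(g,V)=0$. Borcherds and Ryba proved the vanishing for Fricke elements of odd prime order. In composite order the Fricke property of $g$ alone does not suffice: it is known that $\hat H^1(g,V)\neq0$ for every integral form $V$ and $g$ in the Fricke class $8A$. The fourth power of such an element is not Fricke (Proposition~\ref{prop:classes}), so the obstruction of prime order is already present on a subgroup of $\langle g\rangle$. The natural guess is that nothing else obstructs the vanishing. This is the conjecture posed in \cite{Urano}: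

\begin{quote}
\emph{Let $V$ be a self-dual integral form of the monster vertex algebra. If $g^j$ is a Fricke element for every $j>0$, then $\hat H^1(g,V)=0$.}
\end{quote}

By the second feature, no computation with McKay--Thompson series on $V$ alone can settle it; one has to gain control of the lattices $V_n$ themselves.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $V$ be a self-dual integral form of the monster vertex algebra. If $g^j$ is Fricke for all $j>0$, then $\hat H^1(g,V)=0$.
\end{theorem}

\begin{theorem}\label{thm:B}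
If $V,V'$ are self-dual integral forms, the $\mathbb{M}$-equivariant isomorphism $V\otimes\mathbb{C}\cong V'\otimes\mathbb{C}$ maps $V$ onto $V'$.
\end{theorem}

A module over a group ring is a \emph{permutation module} if it has a basis that the group permutes.

\begin{theorem}\label{thm:C}
For $g\in\mathbb{M}$ and $V$ a self-dual integral form the following are equivalent:
\begin{itemize}
\item[(a)] every power of $g$ of prime power order is Fricke;
\item[(b)] $\hat H^1(g^j,V)=0$ for all $j$;
\item[(c)] for every prime $p$ and every $n$, $V_n\otimes\mathbb{Z}_p$ is a permutation module for the Sylow $p$-subgroup of $\langle g\rangle$.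
\end{itemize}
\end{theorem}

Theorem~\ref{thm:A} is the implication (a)$\Rightarrow$(b) under a stronger hypothesis.

\subsection{The method}

Restriction to Sylow subgroups, the class tables of $\mathbb{M}$ and the theorem of Borcherds and Ryba reduce everything to the subgroups of $\langle g\rangle$ for $g$ in the single class $8C$ (Section~\ref{sec:fricke}). The cohomology of a $2$-group can be computed $2$-adically, and there $3$ is invertible. The centralizer of $g$ contains a group $Q\cong3^2$ whose nontrivial elements lie in the class $3B$, and $2$-adically $V$ is the sum of the fixed-point submodules $V^h$ with $1\ne h\in Q$. Over $\mathbb{C}$, the fixed points of $h$ are the fixed points of an automorphism $\hat\sigma$ of order $3$ of the Leech lattice vertex algebra $V_\Lambda$, where everything is explicit (Section~\ref{sec:setup}).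

Two steps remain. The first is a rigidity theorem: whatever the self-dual form is, its $h$-fixed part is the $\hat\sigma$-fixed part of the standard form of $V_\Lambda$ (Section~\ref{sec:rigid}). This also gives Theorem~\ref{thm:B}. The second step shows that the standard form is a permutation module for $g$ (Section~\ref{sec:leech}). Here traces do help, because the trace of $g$ on $V_\Lambda$ contains the theta function of the sublattice $F\subset\Lambda$ fixed by $g$. The determinant of $F$ is an integral invariant; it determines $|\hat H^1(g,\Lambda)|$, and it appears in the leading coefficient of the trace at the cusp $0$. On the side of the Monster, that coefficient has absolute value $1$ because $g$ is Fricke. The comparison forces $\hat H^1(g,\Lambda)=0$.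

The facts quoted from the literature are listed where they are first needed: (M1)--(M5) in Section~\ref{sec:fricke}, and (L1)--(L3), (V1)--(V4) in Section~\ref{sec:setup}.

\section{Lattices for cyclic groups}\label{sec:lattices}

\subsection{Cohomology}\label{subsec:coh}

Let $G=\langle g\rangle$ be a finite cyclic group and $L$ a $G$-module. A $1$-cocycle $f$ is determined by $f(g)$, which can be any element of $\ker N_G$; this identifies $H^1(G,L)$ with $\hat H^1(G,L)$. We use the following standard facts.
\begin{itemize}
\item[(C1)] The groups $\hat H^i(G,L)$ are killed by $|G|$, are additive in $L$, and satisfy $\hat H^i(G,L\otimes R)=\hat H^i(G,L)\otimes R$ for every torsion-free (hence flat) abelian group $R$.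
\item[(C2)] If $G_p$ is the Sylow $p$-subgroup of $G$, restriction embeds the $p$-primary part of $H^1(G,L)$ into $H^1(G_p,L)$, because corestriction after restriction is multiplication by $[G:G_p]$.
\item[(C3)] For $Z\le G$, inflation embeds $H^1(G/Z,L^Z)$ into $H^1(G,L)$.
\item[(C4)] If $L$ is a lattice, that is, a free $\mathbb{Z}$-module of finite rank, the Herbrand quotient $|\hat H^0(G,L)|/|\hat H^1(G,L)|$ is multiplicative in direct sums and depends only on the representation $L\otimes\mathbb{Q}$.
\end{itemize}
Let $R$ be a torsion-free commutative ring, $G''\le G$, and let $\Sigma\in R[G/G'']$ be the sum of all cosets. Then $N_G\sum_xc_xx=|G''|(\sum_xc_x)\Sigma$. The fixed points are $R\Sigma$, and the elements with $\sum_xc_x=0$ form the image of $1-g$, since $g$ permutes the cosets cyclically. Hence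
\begin{equation}\label{eq:perm}
\hat H^0(G,R[G/G''])=R/|G''|R,\qquad\hat H^1(G,R[G/G''])=0 .
\end{equation}
In particular $\hat H^1$ vanishes on permutation modules over $R$, for $G$ and for all its subgroups.

The characteristic polynomial of $g$ on a lattice $L$ is a product of cyclotomic polynomials $\Phi_d$ with $d$ dividing $|G|$, and each $\Phi_d$ is a product of integer powers of the $X^k-1$ with $k\mid d$. So it can be written, uniquely, as
\begin{equation}\label{eq:shape}
\prod_{k\,\mid\,|G|}(X^k-1)^{m_k},\qquad m_k\in\mathbb{Z},\qquad\sum_kkm_k=\operatorname{rk}L,\qquad\sum_km_k=\operatorname{rk}L^G .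
\end{equation}
The permutation lattice on $k$ cosets has characteristic polynomial $X^k-1$ and, by \eqref{eq:perm}, Herbrand quotient $|G|/k$. A rational representation of $G$ is determined by the characteristic polynomial of $g$. Moving the factors with $m_k<0$ to the other side and applying (C4), we obtain
\begin{equation}\label{eq:herbrand}
|\hat H^0(G,L)|\,/\,|\hat H^1(G,L)|=\prod_k(|G|/k)^{m_k}.
\end{equation}
For $|G|=p$ the right side is $p^{m_1}$ and $m_1=\operatorname{Tr}(g|L)$, which is \eqref{eq:prime}.

For a unimodular lattice one more number, the determinant of the fixed sublattice, determines both orders.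

\begin{lemma}\label{lem:det}
Let $L$ be a positive definite unimodular lattice, $G=\langle g\rangle$ a finite group of isometries of $L$, $F=L^G$, and let the $m_k$ be as in \eqref{eq:shape}. Then
\[
|\hat H^1(G,L)|=\frac{\prod_kk^{m_k}}{\det F}.
\]
\end{lemma}

\begin{proof}
Let $r=\operatorname{rk}F$ and let $F^*\subset F\otimes\mathbb{Q}$ be the dual lattice, so $[F^*:F]=\det F$. As $L/F$ is torsion-free, every linear form $F\to\mathbb{Z}$ extends to $L$, and as $L$ is unimodular the extension is the inner product with a vector of $L$. Hence the orthogonal projection to $F\otimes\mathbb{Q}$ maps $L$ onto $F^*$. This projection is $N_G/|G|$, so $N_GL=|G|F^*$ and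
\[
|G|^r=[F^*:|G|F^*]=[F^*:F]\,[F:N_GL]=\det F\cdot|\hat H^0(G,L)| .
\]
By \eqref{eq:herbrand}, $|\hat H^1(G,L)|=|\hat H^0(G,L)|\prod_kk^{m_k}/|G|^r$.
\end{proof}

\begin{example}\label{ex:Z2}
Let $L=\mathbb{Z}^2$. The involutions $(x,y)\mapsto(y,x)$ and $(x,y)\mapsto(x,-y)$ both have characteristic polynomial $X^2-1$, so $\prod_kk^{m_k}=2$. For the first, $F=\mathbb{Z}(1,1)$ has determinant $2$ and $L\cong\mathbb{Z}[G]$; for the second, $F=\mathbb{Z}(1,0)$ has determinant $1$ and $L\cong\mathbb{Z}_+\oplus\mathbb{Z}_-$. The lemma gives $|\hat H^1|=1$ and $2$. Traces on $L$ do not distinguish the two cases, but the theta functions of $F$ do.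
\end{example}

\subsection{A criterion for permutation modules}

Over $\mathbb{Z}_p$ and for cyclic $p$-groups, \eqref{eq:perm} has a converse. We need it in order to pass from the Leech lattice to the much larger module $V_\Lambda$: the vanishing of $\hat H^1$ is awkward to carry through polynomial constructions, while a permuted basis of the lattice yields a permuted basis of monomials.

\begin{lemma}\label{lem:perm}
Let $G$ be a cyclic $p$-group and $L$ a $\mathbb{Z}_p[G]$-module that is free of finite rank over $\mathbb{Z}_p$. If $H^1(G',L)=0$ for all $G'\le G$, then $L$ is a direct sum of modules $\mathbb{Z}_p[G/G'']$.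
\end{lemma}

The idea is visible for $|G|=2$. There $L/L^G$ is a sum of copies of the sign representation, and $H^1(G,L)=0$ says that for lifts $l_1,\dots,l_m\in L$ of a basis of $L/L^G$ the vectors $l_k+gl_k$ are linearly independent in $L^G/2L^G$. So they are part of a basis of $L^G$, and each pair $l_k,gl_k$ spans a summand $\mathbb{Z}_2[G]$.

\begin{proof}
We use induction on $q=|G|$; for $q=1$ there is nothing to prove. Let $x$ generate $G$ and let $Z=\langle z\rangle$, $z=x^{q/p}$, be the subgroup of order $p$. For $Z\le G'\le G$ we have $H^1(G'/Z,L^Z)=0$ by (C3). By induction $L^Z=P_0\oplus P_1$, where $P_1=\mathbb{Z}_p[G/Z]^f$ and $P_0$ is a sum of modules $\mathbb{Z}_p[G/G'']$ with $G''\supsetneq Z$. The quotient $L/L^Z$ is torsion-free and is killed by $N_Z=\sum_{i<p}x^{iq/p}=\Phi_q(x)$. So it is a free module over the discrete valuation ring $R=\mathbb{Z}_p[G]/(N_Z)=\mathbb{Z}_p[\zeta_q]$. Let $e_1,\dots,e_m$ be an $R$-basis, $l_k\in L$ a lift of $e_k$, and $n_k=N_Zl_k\in L^Z$. We want each $l_k$ to generate a summand $\mathbb{Z}_p[G]$, and for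 this the $n_k$ must generate summands $\mathbb{Z}_p[G/Z]$ of $L^Z$.

\emph{The gluing map.} For $u\in L/L^Z$ with lift $\tilde u\in L$ put $\psi(u)=N_Z\tilde u\bmod pL^Z$. This is well defined because $N_Z=p$ on $L^Z$; it is $G$-equivariant; and it kills $(z-1)(L/L^Z)$ because $N_Z(z-1)=0$. If $\psi(u)=0$, then $N_Z\tilde u=py$ with $y\in L^Z$, so $N_Z(\tilde u-y)=0$. Since $H^1(Z,L)=0$, we get $\tilde u-y\in(z-1)L$ and $u\in(z-1)(L/L^Z)$. As $\Phi_q(x)\equiv p$ modulo $x^{q/p}-1$, we have $R/(z-1)=\mathbb{F}_p[x]/(x^{q/p}-1)=\mathbb{F}_p[G/Z]$. Therefore $\psi$ induces an injection of $G/Z$-modules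
\[
\psi:\mathbb{F}_p[G/Z]^m\hookrightarrow L^Z/pL^Z,\qquad e_k\mapsto\bar n_k .
\]

\emph{The $n_k$ are part of a basis.} Let $n'_k$ be the component of $\bar n_k$ in $P_1/pP_1=\mathbb{F}_p[G/Z]^f$. The norm $N_{G/Z}$ sends a coset in $\mathbb{F}_p[G/G'']$ to $[G'':Z]$ times the sum of all cosets, so it kills $P_0/pP_0$. Let $0\neq(a_k)\in\mathbb{F}_p^m$. Then $N_{G/Z}\sum a_ke_k\ne0$, so
\[
N_{G/Z}\sum a_kn'_k=N_{G/Z}\sum a_k\bar n_k=\psi\Bigl(N_{G/Z}\sum a_ke_k\Bigr)\neq0 .
\]
Since $N_{G/Z}(x-1)=0$, the element $\sum a_kn'_k$ is not in $(x-1)\mathbb{F}_p[G/Z]^f$. Thus the $n'_k$ are linearly independent in $P_1/(p,x-1)P_1=\mathbb{F}_p^f$. Choose $f-m$ of the standard generators of $P_1$, say $y_{m+1},\dots,y_f$, that complete them to a basis of $\mathbb{F}_p^f$. The ring $\mathbb{Z}_p[G/Z]$ is local with maximal ideal $(p,x-1)$, so by Nakayama's lemma $n_1,\dots,n_m,y_{m+1},\dots,y_f$ generate $L^Z/P_0\cong P_1$. The map $P_0\oplus\mathbb{Z}_p[G/Z]^{f-m}\oplus\mathbb{Z}_p[G/Z]^m\to L^Z$ given by the inclusion, the $y_k$ and the $n_k$ is therefore surjective,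 and it is an isomorphism because both sides are free of the same rank over $\mathbb{Z}_p$.

\emph{Conclusion.} Let $L'=P_0\oplus\mathbb{Z}_p[G/Z]^{f-m}\oplus\mathbb{Z}_p[G]^m\to L$ be given by the inclusion, the $y_k$ and the $l_k$. The $Z$-fixed points of $\mathbb{Z}_p[G]$ are $N_Z\mathbb{Z}_p[G]\cong\mathbb{Z}_p[G/Z]$, and the generator $N_Z$ of the $k$-th summand maps to $n_k$. So $L'^Z\to L^Z$ is the isomorphism just found, and $L'/L'^Z=R^m\to L/L^Z$ is the isomorphism given by the $e_k$. By the five lemma $L'\cong L$.
\end{proof}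

\section{Fricke elements and the reduction to the class $8C$}\label{sec:fricke}

\subsection{Behavior at the cusp $0$}

We use monstrous moonshine in the following form.
\begin{itemize}
\item[(M1)] The group $\Gamma_g$ is discrete and contains $\Gamma_0(M)$ for some $M\ge1$. The function $T_g$ is $\Gamma_g$-invariant and induces an isomorphism from $X_g=\Gamma_g\backslash(\mathbb{H}\cup\mathbb{P}^1(\mathbb{Q}))$ onto $\mathbb{P}^1(\mathbb{C})$.
\end{itemize}
Thus $T_g$ has exactly one pole on $X_g$, and it is the class of $\infty$.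

\begin{lemma}\label{lem:cusp}
Let $g\in\mathbb{M}$ and let $t\to0^+$. If $g$ is Fricke, then $T_g(it)=s\,e^{2\pi\lambda/t}(1+o(1))$ for some $\lambda>0$ and $s\in\mathbb{C}$ with $|s|=1$. If $g$ is not Fricke, then $T_g(it)$ is bounded.
\end{lemma}

\begin{proof}
An element $w=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\mathrm{SL}_2(\mathbb{R})$ with $w(0)=\infty$ has $d=0$ and $bc=-1$, so $w(it)=a/c+i/(c^2t)$. If $w\in\Gamma_g$, then $T_g(it)=T_g(w(it))$, and $T_g=q^{-1}+O(q)$ gives the first claim with $s=e^{-2\pi ia/c}$ and $\lambda=c^{-2}$. If $g$ is not Fricke, then $it$ tends in $X_g$ to the class of $0$, which is not the pole of $T_g$.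
\end{proof}

\begin{proposition}\label{prop:positive}
If $\operatorname{Tr}(g|V^\natural_n)$ is real and nonnegative for all $n$, then $g$ is Fricke.
\end{proposition}

\begin{proof}
Write $T_g=q^{-1}+\sum_{n\ge1}a_nq^n$ with $a_n\ge0$. Comparing term by term, $|T_g(x+iy)|\le T_g(iy)$. If $g$ were not Fricke, Lemma~\ref{lem:cusp} would bound $T_g(x+iy)$ for small $y>0$, uniformly in $x$. But $w=\left(\begin{smallmatrix}1&0\\M&1\end{smallmatrix}\right)$ lies in $\Gamma_0(M)\subset\Gamma_g$, and as $Y\to\infty$ we have $\operatorname{Im}w(iY)=Y/(1+M^2Y^2)\to0$ while $T_g(w(iY))=T_g(iY)\to\infty$.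
\end{proof}

\subsection{Conway--Norton symbols}

For $N\ge1$ and a divisor $e$ of $N$ prime to $N/e$, let $W_e$ be the set of matrices $e^{-1/2}\left(\begin{smallmatrix}ae&b\\cN&de\end{smallmatrix}\right)$ with $a,b,c,d\in\mathbb{Z}$ and $ade^2-bcN=e$. Thus $W_1=\Gamma_0(N)$. The notation $\Gamma_0(N){+}e,f,\dots$ stands for a group $W_1\cup W_e\cup W_f\cup\dots$. Each conjugacy class of $\mathbb{M}$ has a symbol $n|m{+}e,f,\dots$, where $n$ is the order of its elements, $m$ divides $n$, and $e,f,\dots>1$ are divisors of $N=n/m$ as above. One omits $|m$ if $m=1$, writes $+$ alone if all such divisors occur, and writes $-$ or nothing if none occurs. The following facts are taken from \cite{ATLAS} and \cite[Table 2]{CN}.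
\begin{itemize}
\item[(M2)] If $g$ has symbol $n|m{+}e,f,\dots$, then $\Gamma_g$ is contained in a conjugate $\Gamma'$ of $\Gamma_0(n/m){+}e,f,\dots$ by a diagonal matrix, and $T_g^m$ is invariant under $\Gamma'$. The power $g^d$ has symbol $n'|m'{+}e',f',\dots$ with $n'=n/(n,d)$ and $m'=m/(m,d)$, where $e',f',\dots$ are those of $e,f,\dots$ that divide $n'/m'$.
\item[(M3)] The classes of order $2^a>1$ have the symbols
\[
2{+},\ 2{-};\quad4{+},\ 4|2{+},\ 4{-},\ 4|2{-};\quad8{+},\ 8|2{+},\ 8|4{+},\ 8|2{-},\ 8{-},\ 8|4{-};
\]
\[
16|2{+},\ 16{+},\ 16{-};\quad32{+},\ 32|2{+}.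
\]
The classes of order $p^a$ with $p$ odd and $a\ge2$ have the symbols $9{+}$, $9{-}$, $25{+}$ and $27{+}$ (twice). The classes $2A,2B,3B,4B,8C$ are those with symbols $2{+},2{-},3{-},4|2{+},8|4{+}$. There are ten classes of order $24$, with the symbols in the first row of \eqref{eq:24}; the class $24G$ is the one with symbol $24|4{+}2$.
\item[(M4)] An element of class $8C$ has centralizer of order $143769600=2^{14}3^35^213$, and $\mathbb{M}$ has no element of order $72$. An element of class $3B$ has centralizer of order $3^{13}\cdot2|Suz|$. The group $\mathbb{M}$ contains a four-group whose three involutions lie in $2B$; this last fact is used only in Section~\ref{subsec:unique}.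
\end{itemize}

\begin{lemma}\label{lem:symbol}
An element $g$ with symbol $n|m{+}e,f,\dots$ is Fricke if and only if $n/m\in\{1,e,f,\dots\}$.
\end{lemma}

\begin{proof}
Let $N=n/m$. A matrix in $W_e$ maps $0$ to $\infty$ if and only if $d=0$; then $-bcN=e$, which forces $e=N$. Conversely $W_N$ contains such a matrix, with $a=d=0$, $b=-1$, $c=1$. Diagonal matrices fix $0$ and $\infty$. So $\Gamma'$ contains an element $w$ with $w(0)=\infty$ if and only if $N\in\{1,e,f,\dots\}$. If it does not, neither does $\Gamma_g\subset\Gamma'$. If it does, then $T_g(it)^m=T_g(w(it))^m$ is unbounded as $t\to0^+$, because $\operatorname{Im}w(it)\to\infty$, and $g$ is Fricke by Lemma~\ref{lem:cusp}.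
\end{proof}

\begin{proposition}\label{prop:classes}
The nontrivial elements of prime power order all of whose powers are Fricke are the Fricke elements of odd prime order and the elements of the classes $2A$, $4B$, $8C$. If $g\in8C$, then $g^2\in4B$, $g^4\in2A$, and the odd powers of $g$ lie in $8C$. An element of order $2^a>1$ outside $2A,4B,8C$ has its power of order $2$ in the class $2B$, which is not Fricke.
\end{proposition}

\begin{proof}
We apply (M2), (M3) and Lemma~\ref{lem:symbol}. The identity has symbol $1$ and is Fricke. The nontrivial powers of an element of prime order have the same symbol as the element. An element of order $9$ or $27$ has a power with symbol $3{-}$, and an element of order $25$ has a power with symbol $5{-}$, since $9$, $27$ do not divide $3$ and $25$ does not divide $5$; these powers are not Fricke. Let $g$ have order $n=2^a>1$. In every listed symbol $m$ divides $n/2$, and the list $e,f,\dots$ is $\{n/m\}$ or empty. So $g^{n/2}$ has symbol $2{+}$ if the list is $\{2\}$, which happens exactly for $2{+}$, $4|2{+}$, $8|4{+}$,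 and it has the non-Fricke symbol $2{-}$ otherwise. The three symbols $8|4{+}$, $4|2{+}$, $2{+}$ are Fricke, the square of each is the next, and odd powers preserve them.
\end{proof}

\subsection{The reduction}

The last fact of this section is the theorem of Borcherds and Ryba.
\begin{itemize}
\item[(M5)] If $V$ is a self-dual integral form and $g$ is a Fricke element of odd prime order, then $\hat H^1(g,V)=0$.
\end{itemize}
If one reads (M5) as a statement about one particular self-dual form, possibly defined only over $\mathbb{Z}_p$, then Remark~\ref{rem:transfer} transfers it to every $V$. The core of the paper is the following statement, proved in Section~\ref{subsec:8C}.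

\begin{theorem}\label{thm:8C}
Let $V$ be a self-dual integral form and $g\in8C$. Then $\hat H^1(G',V)=0$ for every subgroup $G'\le\langle g\rangle$.
\end{theorem}

\begin{proposition}\label{prop:reduction}
Assume Theorem~\ref{thm:8C}. If every power of $g\in\mathbb{M}$ of prime power order is Fricke, then $\hat H^1(g,V)=0$ for every self-dual integral form $V$.
\end{proposition}

\begin{proof}
Let $g_p$ generate the Sylow $p$-subgroup of $\langle g\rangle$. By (C1) and (C2) it suffices to show $\hat H^1(g_p,V)=0$ for each $p$ with $g_p\ne1$. All powers of $g_p$ are Fricke, so Proposition~\ref{prop:classes} applies. If $g_p$ has odd prime order, use (M5). Otherwise $g_p$ lies in $2A$, $4B$ or $8C$, so it is a power of an element of $8C$, and Theorem~\ref{thm:8C} applies.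
\end{proof}

\subsection{Elements of order $3$ that commute with $8C$}

The power rule (M2) gives the symbols of the cubes of the classes of order $24$:
\begin{equation}\label{eq:24}
\begin{array}{c|ccccc}
x&24|2{+}&24{+}&24{+}8&24|2{+}3&24|6{+}\\
x^3&8|2{+}&8{+}&8{+}&8|2{-}&8|2{+}\\ \hline
x&24|4{+}6&24|4{+}2&24|2{+}12&24{+}24&24|12\\
x^3&8|4{-}&8|4{+}&8|2{-}&8{-}&8|4{-}
\end{array}
\end{equation}
So $24G$ is the only class of order $24$ with cube in $8C$. For $x\in24G$ the elements $x,x^2,x^4,x^8$ have symbols $24|4{+}2$, $12|2{+}2$, $6{+}2$, $3{-}$. In the first three $n/m=6\notin\{1,2\}$, so they are not Fricke; and $x^8\in3B$.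

\begin{lemma}\label{lem:Q}
Let $g\in8C$. The centralizer $C_{\mathbb{M}}(g)$ contains a subgroup $Q\cong3^2$ whose nontrivial elements lie in $3B$. For $1\ne h\in Q$ and $j\in\{1,2,4\}$ the elements $g^jh$ and $g^jh^{-1}$ are not Fricke.
\end{lemma}

\begin{proof}
Let $h\in C_{\mathbb{M}}(g)$ have order $3$. Then $gh$ has order $24$ and $(gh)^3=g^3\in8C$, so $gh\in24G$ and $h^{-1}=(gh)^8\in3B$. The same holds with $h^{-1}$ in place of $h$, so $h\in3B$ and $gh^{\pm1}\in24G$. Moreover $g^2h^{\pm1}=(gh^{\mp1})^2$ and $g^4h^{\pm1}=(gh^{\pm1})^4$, which are not Fricke. By (M4) a Sylow $3$-subgroup of $C_{\mathbb{M}}(g)$ has order $27$. It has exponent $3$, since an element of order $9$ commuting with $g$ would give an element of order $72$. Take for $Q$ a subgroup of order $9$.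
\end{proof}

Both halves of the lemma matter. Because $Q$ is not cyclic, every character of $Q$ is trivial on some $h\ne1$, so that the fixed points of the various $h$ fill up the whole module. Because the $g^jh^{\pm1}$ are not Fricke, they will not contribute to the leading term of the trace identity in Section~\ref{sec:leech}.

\section{The Leech lattice vertex algebra and the fixed points of $2B$ and $3B$}\label{sec:setup}

\subsection{Invariant forms and $\mathcal{O}$-forms}\label{subsec:forms}

In a vertex operator algebra $W=\bigoplus_nW_n$ we write $Y(u,z)=\sum_mu_mz^{-m-1}$; we have $u_{-1}\mathbf{1}=\mathbf{1}_{-1}u=u$, the modes of the conformal vector are the $L(n)$, and $W_n$ is the $n$-eigenspace of $L(0)$. Automorphisms fix the conformal vector. If $W$ is simple, then $Y(u,z)w\ne0$ for all nonzero $u,w$. A bilinear form on $W$ is \emph{invariant} if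
\begin{equation}\label{eq:invariant}
(Y(u,z)v,w)=\bigl(v,Y(e^{zL(1)}(-z^{-2})^{L(0)}u,z^{-1})w\bigr).
\end{equation}
Then $W_m\perp W_n$ for $m\ne n$. By a theorem of Li, invariant forms correspond to linear forms on $W_0/L(1)W_1$. All algebras below have $W_0=\mathbb{C}\mathbf{1}$ and $L(1)W_1=0$, so they carry a unique invariant form with $(\mathbf{1},\mathbf{1})=1$, the \emph{normalized} form. By uniqueness it is preserved by all automorphisms.

Fix a prime $p$ and $\ell\in\{2,3\}$ with $\ell\ne p$. We want to decompose modules under $\ell$-groups, so we need coefficients in which $\ell$ is invertible and which contain the $\ell$-th roots of unity; and we want to stay inside the complex vector space $V^\natural$. Choose a field isomorphism $\mathbb{C}\cong\overline{\mathbb{Q}_p}$. It gives a valuation $\operatorname{ord}$ on $\mathbb{C}$ with $\operatorname{ord}(p)=1$. Let $\mathcal{O}=\{c:\operatorname{ord}(c)\ge0\}$ be its valuation ring. Then $\mathbb{Z}_p\subset\mathcal{O}$ and $\mathcal{O}\cap\mathbb{Q}=\mathbb{Z}_{(p)}$; the number $\ell$ and all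 roots of unity are units; and finitely generated torsion-free $\mathcal{O}$-modules are free, as over any valuation ring. A nonzero finite abelian $p$-group $X$ has $X\otimes\mathcal{O}\ne0$, since $p\mathcal{O}\ne\mathcal{O}$.

An \emph{$\mathcal{O}$-lattice} in a graded space $W$ is a graded submodule $U=\bigoplus U_n$ with $U_n$ free and $U_n\otimes_{\mathcal{O}}\mathbb{C}=W_n$. It is \emph{unimodular} if each $U_n$ equals its dual $\{w\in W_n:(w,U_n)\subset\mathcal{O}\}$ for the normalized form.

\begin{definition}
A \emph{self-dual $\mathcal{O}$-form} of $V^\natural$ is a unimodular $\mathcal{O}$-lattice $U\subset V^\natural$ that contains $\mathbf{1}$, is stable under $\mathbb{M}$, and is closed under all products $u_mv$.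
\end{definition}

If $V$ is a self-dual integral form and we identify $V\otimes\mathbb{C}$ with $V^\natural$, then $V\otimes\mathcal{O}$ is a self-dual $\mathcal{O}$-form. Only the normalization needs an argument. Let $V_0=\mathbb{Z}u$ and $\mathbf{1}=ku$. Then $u_{-1}u=k^{-2}\mathbf{1}=k^{-1}u\in V_0$ forces $k=\pm1$. Since $V_0=\mathbb{Z}\mathbf{1}$ is unimodular, the invariant form for which $V$ is self-dual has $(\mathbf{1},\mathbf{1})=\pm1$, so it is the normalized form up to sign.

\subsection{The Leech lattice}

Let $\Lambda\subset\mathbb{R}^{24}$ be the Leech lattice, the even unimodular lattice without vectors of norm $2$; the norm of $x$ is $|x|^2=(x,x)$. Let $Co_0=O(\Lambda)$ and let $\Lambda_4$ be the set of the $196560$ vectors of norm $4$. Let $\sigma$ be a fixed-point-free isometry of $\Lambda$ of order $\ell$, so $\sigma=-1$ for $\ell=2$, and let $\mathcal{C}$ be its centralizer in $Co_0$. In both cases $\sum_{i\in\mathbb{Z}/\ell}\sigma^i=0$. For $\ell=3$ we regard $\mathbb{R}^{24}$ as $\mathbb{C}^{12}$ by letting $\omega=e^{2\pi i/3}$ act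 as $\sigma$, and we let $\langle\ ,\ \rangle$ be the hermitian form, linear in the first variable, with real part $(\ ,\ )$; the group $\mathcal{C}$ acts unitarily. For $\ell=2$ put $\langle x,y\rangle=(x,y)$. We use:
\begin{itemize}
\item[(L1)] $\Lambda_4$ generates $\Lambda$ and is a spherical $11$-design: a polynomial of degree at most $11$ has the same average over $\Lambda_4$ as over the sphere of radius $2$.
\item[(L2)] For $\ell=2$, $\mathcal{C}=Co_0$ and $S^2(\mathbb{R}^{24})=1\oplus299$ with $299$ absolutely irreducible.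
\item[(L3)] For $\ell=3$, $\mathcal{C}=6.Suz$, the representation $\mathbb{C}^{12}$ is irreducible, and the faithful irreducible characters of $3.Suz$ have degree at least $66$ \cite{ATLAS}.
\end{itemize}
It follows from (L3) that $S^2(\mathbb{C}^{12})$, of dimension $78$, is irreducible: on it $-1$ acts trivially and $\sigma$ acts as $\omega^2$, so each constituent is a faithful representation of $3.Suz$, and $78<2\cdot66$.

For $\ell=3$ we have $(x,\sigma x)=(x,\sigma^2x)=-|x|^2/2$, because the two numbers are equal and add up to $-|x|^2$. Hence for $i\not\equiv i'$ modulo $\ell$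
\begin{equation}\label{eq:diff}
|\sigma^ix-\sigma^{i'}x|^2=4|x|^2\quad(\ell=2),\qquad|\sigma^ix-\sigma^{i'}x|^2=3|x|^2\quad(\ell=3).
\end{equation}

\subsection{The vertex algebra $V_\Lambda$ and its standard form}

Let $\hat\Lambda$ be the central extension of $\Lambda$ by $\{\pm1\}$, written $a\mapsto\bar a$, with $ab=(-1)^{(\bar a,\bar b)}ba$. Let $M$ be the polynomial algebra generated by symbols $x(-n)$, $n\ge1$, linear in $x\in\Lambda\otimes\mathbb{C}$. Then $V_\Lambda=\bigoplus_{\beta\in\Lambda}Me_b$, where $b$ is any element over $\beta$, $e_{(-1)b}=-e_b$, and $e_1=\mathbf{1}$. We call $\beta$ the \emph{charge} of $Me_b$. The symbol $x(-n)$ has weight $n$ and $e_b$ has weight $|\beta|^2/2$. For $n>0$ the operators $x(n)$ kill the $e_b$ and satisfy $[x(n),x'(-n')]=n(x,x')\delta_{n,n'}$. Put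
\[
H_x(t)=\exp\Bigl(\sum_{n\ge1}x(-n)\frac{t^n}{n}\Bigr)=\sum_{m\ge0}s_m(x)t^m,\qquad\text{so that}\qquad H_{x+x'}=H_xH_{x'} .
\]
All products that we need come from the formula
\begin{equation}\label{eq:product}
Y(e_{a_1},x_1)\cdots Y(e_{a_k},x_k)e_b=\prod_{j<j'}(x_j-x_{j'})^{(\bar a_j,\bar a_{j'})}\prod_jx_j^{(\bar a_j,\bar b)}H_{\bar a_j}(x_j)\;e_{a_1\cdots a_kb},
\end{equation}
where negative powers of $x_j-x_{j'}$ are expanded in nonnegative powers of $x_{j'}$.

Let $M_{\mathbb{Z}}$ be the ring generated by all $s_m(x)$ with $x\in\Lambda$. For a basis $\alpha_1,\dots,\alpha_{24}$ of $\Lambda$ it is the polynomial ring in the $s_m(\alpha_i)$, $m\ge1$: these generate because every $H_x$ is a product of the series $H_{\alpha_i}^{\pm1}$, which have constant term $1$, and they are algebraically independent because $s_m(\alpha_i)$ is $\alpha_i(-m)/m$ plus a polynomial in the $\alpha_i(-n)$ with $n<m$. Put $M_{\mathcal{O}}=M_{\mathbb{Z}}\otimes\mathcal{O}$. The \emph{standard form} is the $\mathcal{O}$-lattice $V_{\Lambda,\mathcal{O}}=\bigoplus_\beta M_{\mathcal{O}}e_b$.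

\begin{lemma}\label{lem:unimodular}
The standard form $V_{\Lambda,\mathcal{O}}$ is unimodular. Charges $\beta,\beta'$ are orthogonal unless $\beta'=-\beta$, and $(e_a,e_{a^{-1}})=(-1)^{|\bar a|^2/2}$.
\end{lemma}

\begin{proof}
Formula \eqref{eq:invariant} for $u=x(-1)\mathbf{1}$ shows that the adjoint of $x(n)$ is $-x(-n)$; the case $n=0$, where $x(0)$ acts on charge $\beta$ as $(x,\beta)$, gives the orthogonality. For $u=e_a$, of weight $k=|\bar a|^2/2$ and killed by $L(1)$, the constant terms in $(Y(e_a,z)\mathbf{1},e_{a^{-1}})=(-1)^kz^{-2k}(\mathbf{1},Y(e_a,z^{-1})e_{a^{-1}})$ give $(e_a,e_{a^{-1}})=(-1)^k$ by \eqref{eq:product}. Moving creation operators across the form gives $(me_a,m'e_{a^{-1}})=\pm(m\mathbf{1},m'\mathbf{1})$ for $m,m'\in M$. So it suffices to show that $M_{\mathbb{Z}}\mathbf{1}$ is unimodular. The commutation relations give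
\[
(H_\alpha(x)\mathbf{1},H_\beta(y)\mathbf{1})=\exp\Bigl(-(\alpha,\beta)\sum_{n\ge1}\frac{x^ny^n}{n}\Bigr)=(1-xy)^{(\alpha,\beta)},
\]
and for products of several series the product of these factors over all pairs. Let $\alpha_i,\beta_i$ be dual bases of $\Lambda$. The monomials in the $s_m(\alpha_i)$ and the monomials in the $s_m(-\beta_i)$ are two $\mathbb{Z}$-bases of $M_{\mathbb{Z}}$, and the Gram matrix between them has generating function $\prod_i\prod_{k,l}(1-x_{ik}y_{il})^{-1}$. The coefficient of $x^\lambda y^\mu$ in $\prod_{k,l}(1-x_ky_l)^{-1}$ is the Hall inner product of the products $h_\lambda,h_\mu$ of complete symmetric functions. So our Gram matrix is a tensor product of $24$ Gram matrices of the Hall form. That form is unimodular, because the $h_\lambda$ and the monomial symmetric functions are dual $\mathbb{Z}$-bases.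
\end{proof}

\subsection{The automorphism $\hat\sigma$ and the group $\widehat{\mathcal{C}}$}

Let $O(\hat\Lambda)$ be the group of automorphisms of $\hat\Lambda$ that fix $-1$ and induce isometries of $\Lambda$. The map $O(\hat\Lambda)\to Co_0$ is onto with kernel $\operatorname{Hom}(\Lambda,\pm1)$. A lift $\hat k$ of $k\in Co_0$ acts on $V_\Lambda$ as an automorphism, by $x(-n)\mapsto(kx)(-n)$ on $M$ and $e_a\mapsto e_{\hat ka}$. It sends $s_m(x)$ to $s_m(kx)$, so it preserves $V_{\Lambda,\mathcal{O}}$. The map $\theta(a)=(-1)^{|\bar a|^2/2}a^{-1}$ is a lift of $-1$ of order $2$, and it is central in $O(\hat\Lambda)$.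

For $\ell=2$ put $\hat\sigma=\theta$. For $\ell=3$ let $\hat\sigma\in O(\hat\Lambda)$ be a lift of $\sigma$ of order $3$. Since $\operatorname{Hom}(\Lambda,\pm1)$ is a $2$-group, the Schur--Zassenhaus theorem shows that such lifts exist and are conjugate under $\operatorname{Hom}(\Lambda,\pm1)$. Put
\[
V^0=V_\Lambda^{\hat\sigma},\qquad S=V_{\Lambda,\mathcal{O}}^{\hat\sigma},\qquad\Pi=\sum_{i\in\mathbb{Z}/\ell}\hat\sigma^i,\qquad E_a=\Pi e_a .
\]
As $\ell$ is a unit and $\hat\sigma$ preserves the form, $\Pi/\ell$ is an orthogonal projector of $V_{\Lambda,\mathcal{O}}$ onto $S$. So $S=\Pi V_{\Lambda,\mathcal{O}}$, and $S$ is a unimodular $\mathcal{O}$-lattice in $V^0$.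

The link with the Monster consists of the following facts. A \emph{$\phi$-twisted module} for an automorphism $\phi$ of order $\ell$ of $W$ is a module in which the modes of a $\phi$-eigenvector are indexed by the coset of $\mathbb{Z}$ in $\frac1\ell\mathbb{Z}$ that corresponds to the eigenvalue; it is an ordinary module for $W^\phi$. An irreducible module is a \emph{simple current} if its fusion product with every irreducible module is irreducible; then the space of intertwining operators from it and a second irreducible module to a third has dimension at most one.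
\begin{itemize}
\item[(V1)] $\operatorname{Aut}(V^\natural)=\mathbb{M}$, and the conformal vector spans $(V_2^\natural)^{\mathbb{M}}$. Both $V^\natural$ and $V_\Lambda$ are holomorphic and strongly rational; in particular they are simple and $C_2$-cofinite.
\item[(V2)] For $h\in\mathbb{M}$ of class $\ell B$ there is an isomorphism of vertex operator algebras $(V^\natural)^h\cong V^0$, and the other $h$-eigenspaces of $V^\natural$ are, as $V^0$-modules, the parts of integral $L(0)$-weight of the irreducible $\hat\sigma^{\pm1}$-twisted $V_\Lambda$-modules (Frenkel, Lepowsky and Meurman for $\ell=2$; \cite{CLS,ALY} for $\ell=3$).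
\item[(V3)] A holomorphic $C_2$-cofinite vertex operator algebra has exactly one irreducible $\phi$-twisted module for each automorphism $\phi$ of finite order (Dong, Li and Mason).
\item[(V4)] Let $W$ be strongly rational and holomorphic and let $\phi\in\operatorname{Aut}(W)$ have finite order. The $\phi$-eigenspaces of $W$ are irreducible, pairwise inequivalent $W^\phi$-modules (Dong and Mason), and all irreducible $W^\phi$-modules are simple currents \cite{EMS}.
\end{itemize}
The class in (V2) for $\ell=3$ can be read off in weight $2$: the $\hat\sigma$-invariants have dimension $12\cdot12=144$ in charge $0$ and $196560/3=65520$ in the other charges, so $\dim V_2^0=65664$; the two other eigenspaces of $h$ in $V^\natural_2$ have dimension $65610$ each, and the trace $65664-65610=54$ is that of $3B$.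

From now on $h\in\mathbb{M}$ is of class $\ell B$, and we fix an identification $(V^\natural)^h=V^0$. The normalized forms of $V^\natural$ and of $V_\Lambda$ restrict to the same form on $V^0$, by uniqueness. If $U$ is a self-dual $\mathcal{O}$-form, then $U^h$ is an orthogonal summand of $U$, hence a second unimodular $\mathcal{O}$-lattice in $V^0$. To compare it with $S$ we need to know which explicit automorphisms of $V^0$ come from the Monster, because these preserve $U^h$.

Every $k\in\mathcal{C}$ has a lift $\hat k$ that commutes with $\hat\sigma$. For $\ell=2$ any lift does. For $\ell=3$ and any lift $\hat k$, the element $\hat k\hat\sigma\hat k^{-1}$ is a lift of $\sigma$ of order $3$, so it equals $\chi\hat\sigma\chi^{-1}$ with $\chi\in\operatorname{Hom}(\Lambda,\pm1)$, and $\chi^{-1}\hat k$ commutes with $\hat\sigma$. Let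
\[
D=\operatorname{Hom}(\Lambda/(1-\sigma)\Lambda,\mu_\ell),
\]
with $\mu_\ell$ the group of $\ell$-th roots of unity. A character $\chi\in D$ acts on $V_\Lambda$ by the automorphism $\rho_\chi$ that multiplies charge $\beta$ by $\chi(\beta)$, and $\rho_\chi$ commutes with $\hat\sigma$ because $\chi\circ\sigma=\chi$. Let $\widehat{\mathcal{C}}$ be the set of all $\rho_\chi\hat k$ with $\chi\in D$ and $\hat k\in O(\hat\Lambda)$ commuting with $\hat\sigma$. It is a group since $\hat k\rho_\chi\hat k^{-1}=\rho_{\chi\circ k^{-1}}$. It contains $\theta$, it contains $\hat\sigma$ as a central element, and it maps onto $\mathcal{C}$.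

The group $\Lambda/(1-\sigma)\Lambda$ is killed by $\ell$; for $\ell=3$ this follows from $(1-\sigma)^2=-3\sigma$, and the order is $\det(1-\sigma)=3^{12}$. So $D$ is its full character group. For $\ell=3$ the kernel of $\widehat{\mathcal{C}}\to\mathcal{C}$ is $D$: an element of $\operatorname{Hom}(\Lambda,\pm1)$ that commutes with $\hat\sigma$ is $\sigma$-invariant, so it is a character of order at most $2$ of a $3$-group, hence trivial. Thus $|\widehat{\mathcal{C}}|=3^{12}\cdot6|Suz|$ for $\ell=3$.

\begin{lemma}\label{lem:extend}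
Every element of $\widehat{\mathcal{C}}$ acts on $V^0$ as some element of $C_{\mathbb{M}}(h)$ does. The kernels of $C_{\mathbb{M}}(h)\to\operatorname{Aut}(V^0)$ and $\widehat{\mathcal{C}}\to\operatorname{Aut}(V^0)$ are $\langle h\rangle$ and $\langle\hat\sigma\rangle$. For $\ell=3$, every element of $C_{\mathbb{M}}(h)$ acts on $V^0$ as some element of $\widehat{\mathcal{C}}$ does.
\end{lemma}

\begin{proof}
Let $V^\natural=\bigoplus_{i\in\mathbb{Z}/\ell}V^i$ be the eigenspace decomposition for $h$, let $c\in\widehat{\mathcal{C}}$ and $\phi_0=c|_{V^0}$. We first extend $\phi_0$ to each $V^i$ compatibly with the action of $V^0$, and then rescale to obtain an automorphism.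

For $i\ne0$, $V^i$ is the integral-weight part of an irreducible $\hat\sigma^{\pm1}$-twisted module $W$. The space $W$ with the action $Y_W(c\,\cdot\,,z)$ is an irreducible module twisted by $c^{-1}\hat\sigma^{\pm1}c=\hat\sigma^{\pm1}$. By (V3) there is a linear bijection $\psi$ of $W$ with $\psi Y_W(v,z)\psi^{-1}=Y_W(cv,z)$. As $c$ fixes the conformal vector, $\psi$ commutes with $L(0)$, so it restricts to a bijection $\phi_i$ of $V^i$ with $\phi_iY(v,z)\phi_i^{-1}=Y(\phi_0v,z)$ for $v\in V^0$. Put $\phi=\bigoplus_i\phi_i$.

Transport of structure gives a second vertex operator algebra structure $Y'(u,z)=\phi^{-1}Y(\phi u,z)\phi$ on $V^\natural$, with $Y'(v,z)=Y(v,z)$ for $v\in V^0$. So $Y$ and $Y'$ restrict to nonzero intertwining operators from $V^i$ and $V^j$ to $V^{i+j}$ for the same $V^0$-module structures. By (V4), $Y'=\xi(i,j)Y$ on $V^i\times V^j$ with $\xi(i,j)\in\mathbb{C}^*$ and $\xi(0,j)=1$. Both $Y$ and $Y'$ satisfy weak associativity: for nonzero $u\in V^i$, $v\in V^j$, $w\in V^k$ and $N$ large,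
\[
(z_0+z_2)^NY(u,z_0+z_2)Y(v,z_2)w=(z_0+z_2)^NY(Y(u,z_0)v,z_2)w .
\]
The left side is nonzero: if $w'$ is the coefficient of the lowest power of $z_2$ in $Y(v,z_2)w$, then the coefficient of that power on the left is $z_0^NY(u,z_0)w'\ne0$. Comparing the identities for $Y$ and $Y'$ gives $\xi(i,j+k)\xi(j,k)=\xi(i,j)\xi(i+j,k)$. So $\xi$ is a $2$-cocycle. Since $H^2(\mathbb{Z}/\ell,\mathbb{C}^*)=\mathbb{C}^*/(\mathbb{C}^*)^\ell=1$, we have $\xi(i,j)=b(i)b(j)/b(i+j)$, and $b(0)=\xi(0,j)=1$. Replacing $\phi_i$ by $b(i)^{-1}\phi_i$ multiplies $\xi(i,j)$ by $b(i+j)/(b(i)b(j))$ and makes $Y'=Y$. Then $\phi\in\operatorname{Aut}(V^\natural)=\mathbb{M}$; it commutes with $h$ and extends $\phi_0$.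

An element of $C_{\mathbb{M}}(h)$ that is trivial on $V^0$ acts on the irreducible $V^0$-module $V^i$ by a scalar $\lambda_i$, and $\lambda_i\lambda_j=\lambda_{i+j}$ because products of eigenspaces are nonzero. So it is a power of $h$. The same argument, applied to the $\hat\sigma$-eigenspaces of $V_\Lambda$, identifies the second kernel. Hence $\widehat{\mathcal{C}}/\langle\hat\sigma\rangle\subset C_{\mathbb{M}}(h)/\langle h\rangle$ inside $\operatorname{Aut}(V^0)$. For $\ell=3$ both groups have order $3^{12}\cdot2|Suz|$, by (M4) and the count above.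
\end{proof}

\section{Rigidity of the fixed-point form}\label{sec:rigid}

\begin{theorem}\label{thm:rigid}
Let $p$ be a prime, $\ell\in\{2,3\}$, $\ell\ne p$, and let $h\in\mathbb{M}$ be of class $\ell B$. For every self-dual $\mathcal{O}$-form $U$ of $V^\natural$ we have $U^h=S=V_{\Lambda,\mathcal{O}}^{\hat\sigma}$.
\end{theorem}

Since both lattices are unimodular, it is enough to show $S\subset U^h$. What we know about $U^h$ is that it is unimodular, closed under products, and stable under $\widehat{\mathcal{C}}$ (Lemma~\ref{lem:extend}). The first and third properties will put the vectors $E_a$ of weight $2$ into $U$. One would then like to say that these vectors generate $S$, but a product of $E_a$'s is a sum over many twists by powers of $\hat\sigma$, and we need the single terms. We separate them by inserting a pair $E_c,E_{c^{-1}}$ with $\bar c$ very long and in general position; it gives the different twists very different orders of vanishing. Accordingly, we first produce such $E_c$ in $U$. Let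
\[
\mathcal{G}=\{\gamma\in\Lambda:E_a\in U\text{ for }a\text{ over }\gamma\}.
\]
If $\hat k$ commutes with $\hat\sigma$, then $\hat kE_a=E_{\hat ka}$. So $\mathcal{G}$ is stable under $\mathcal{C}$, in particular under $-1$ and $\sigma$.

\subsection{Short vectors}

\begin{lemma}\label{lem:short}
$\Lambda_4\subset\mathcal{G}$.
\end{lemma}

\begin{proof}
The group $D$ preserves $U^h$, has exponent $\ell$, and $\mu_\ell\subset\mathcal{O}$, $\ell\in\mathcal{O}^*$. So $U^h$ is the direct sum of its weight spaces for $D$. They are indexed by the cosets $\lambda\in\Lambda/(1-\sigma)\Lambda$, and the weight space for $\lambda$ involves only charges in $\lambda$. Since $D$ preserves the form, $\lambda$ pairs only with $-\lambda$, and this pairing is perfect.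

Let $\alpha\in\Lambda_4$ and $\lambda=\alpha+(1-\sigma)\Lambda$. By \eqref{eq:diff}, nonzero vectors of $(1-\sigma)\Lambda$ have norm at least $16$ if $\ell=2$, and norm in $\{12,18,24,\dots\}$ if $\ell=3$. So $0\notin\lambda$, and the part of $V_\Lambda$ of weight $2$ with charges in $\lambda$ is spanned by the $e_b$ with $\bar b\in\lambda\cap\Lambda_4$. We claim $\lambda\cap\Lambda_4=\{\sigma^i\alpha\}$. The $\sigma^i\alpha$ lie in $\lambda$. Two distinct vectors $\beta,\beta'\in\lambda\cap\Lambda_4$ have $|\beta-\beta'|^2\le16$. For $\ell=2$ this forces $|\beta-\beta'|^2=16$ and $\beta'=-\beta$. For $\ell=3$ it forces $|\beta-\beta'|^2=12$, that is, $(\beta,\beta')=-2$; a fourth vector $\beta$ would give $0=(\beta,\alpha+\sigma\alpha+\sigma^2\alpha)=-6$.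

So for $a$ over $\alpha$ the $\lambda$-part of $V_2^0$ is $\mathbb{C}E_a$, and that of $U_2^h$ is $\mathcal{O}\kappa E_a$ for some $\kappa\in\mathbb{C}^*$. Likewise the $(-\lambda)$-part is $\mathcal{O}\kappa'E_{a^{-1}}$. By Lemma~\ref{lem:unimodular}, $(E_a,E_{a^{-1}})=\ell(e_a,e_{a^{-1}})=\ell$, a unit, so $\operatorname{ord}\kappa+\operatorname{ord}\kappa'=0$. The element $\theta\in\widehat{\mathcal{C}}$ preserves $U^h$ and maps $E_a$ to $E_{a^{-1}}$, so $\operatorname{ord}\kappa=\operatorname{ord}\kappa'$. Hence $\kappa$ is a unit.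
\end{proof}

\subsection{Long vectors in general position}

Call $\delta\in\Lambda$ \emph{valid at} $v\in\mathbb{R}^{24}$ if $(\delta,v)<(\sigma^i\delta,v)$ for all $i\not\equiv0$ modulo $\ell$. For $\ell=2$ this means $(\delta,v)<0$. For fixed $\delta$ it is an open condition on $v$.

\begin{lemma}\label{lem:add}
If $\gamma,\delta\in\mathcal{G}$ and $\delta$ is valid at $\gamma$, then $\gamma+\delta\in\mathcal{G}$.
\end{lemma}

\begin{proof}
Let $a,b$ lie over $\gamma,\delta$. Then $Y(E_a,x)E_b=\Pi\sum_iY(e_a,x)\hat\sigma^ie_b$ has coefficients in $U$. By \eqref{eq:product} the $i$-th term starts at $x^{(\gamma,\sigma^i\delta)}$, so the coefficient of $x^{(\gamma,\delta)}$ is $\Pi e_{ab}=E_{ab}$.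
\end{proof}

The sum is longer than $\gamma$ if $\delta$ has the same norm and is not too close to $-\gamma$, while validity requires that $\delta$ not be orthogonal to $\gamma$ in the hermitian sense. An averaging argument finds such $\delta$ in the $\mathcal{C}$-orbit of $\gamma$.

\begin{lemma}\label{lem:long}
$\mathcal{G}$ contains vectors of arbitrarily large norm.
\end{lemma}

\begin{proof}
First, if $\langle\gamma,\delta\rangle\neq0$, then $u\delta$ is valid at $\gamma$ for some $u\in\{\pm\sigma^i\}$. For $\ell=2$ choose the sign. For $\ell=3$ the numbers $(\gamma,\sigma^i\delta)=\operatorname{Re}(\omega^{-i}\langle\gamma,\delta\rangle)$ add up to $0$ and are not all $0$. If their minimum is attained once, take that $\sigma^i$. Otherwise they are $x,x,-2x$ with $x<0$, and for $-\delta$ the minimum $2x$ is attained once.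

Let $0\ne\gamma\in\mathcal{G}$ have norm $N$. We claim that $0<|\langle\gamma,s\gamma\rangle|<N/2$ for some $s\in\mathcal{C}$. Given this, choose $u$ for $\delta=s\gamma$. Then $\gamma+us\gamma\in\mathcal{G}$ by Lemma~\ref{lem:add}, and its norm is $2N+2(\gamma,us\gamma)\ge2N-2|\langle\gamma,s\gamma\rangle|>N$. Norms are integers, so iteration from $\Lambda_4$ proves the lemma.

Suppose the claim fails. Then $X(s)=|\langle\gamma,s\gamma\rangle|^2/N^2$ lies in $\{0\}\cup[\frac14,1]$, so $X^2\ge X/4$ and $\mathbf{E}X^2\ge\frac14\mathbf{E}X$, where $\mathbf{E}$ is the average over $\mathcal{C}$. Recall that $\mathbf{E}|\langle w,sw\rangle|^2=|w|^4/d$ for $w$ in an irreducible unitary representation of dimension $d$, by Schur's lemma. Let $w=\gamma\otimes\gamma/N$, a unit vector in the symmetric square, with $\langle w,sw\rangle=\langle\gamma,s\gamma\rangle^2/N^2$.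

For $\ell=3$ we get $\mathbf{E}X=\frac1{12}$ and $\mathbf{E}X^2=\mathbf{E}|\langle w,sw\rangle|^2=\frac1{78}<\frac1{48}$, a contradiction. For $\ell=2$ we have $X(s)=(w,sw)$. Write $w=w_1+w'$ according to (L2). The invariant line is spanned by the unit vector $24^{-1/2}\sum_i\epsilon_i\otimes\epsilon_i$, with $\epsilon_i$ an orthonormal basis, so $|w_1|^2=\frac1{24}$ and $|w'|^2=\frac{23}{24}$. Now $X(s)=\frac1{24}+(w',sw')$ and $\mathbf{E}(w',sw')=0$. Hence $\mathbf{E}X=\frac1{24}$ and
\[
\mathbf{E}X^2=\frac1{24^2}+\frac{(23/24)^2}{299}=\frac{13+23}{13\cdot576}=\frac1{208}<\frac1{96},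
\]
again a contradiction.
\end{proof}

We have no control over the direction of these long vectors; they may be orthogonal to some of the differences $\sigma^i\alpha-\sigma^{i'}\alpha$, and then they do not separate these twists. Call $v\in\mathbb{R}^{24}$ \emph{generic} if $(\sigma^i\alpha-\sigma^{i'}\alpha,v)\ne0$ for all $\alpha\in\Lambda_4$ and $i\not\equiv i'$. We correct the direction by adding many valid short vectors, and for this they must span the space.

\begin{lemma}\label{lem:span}
Let $v\in\mathbb{R}^{24}$ and let $\mathcal{P}_v$ be the set of $\alpha\in\Lambda_4$ valid at $v$.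
\begin{itemize}
\item[(i)] If $\alpha\in\Lambda_4$ and the numbers $(\sigma^i\alpha,v)$, $i\in\mathbb{Z}/\ell$, are distinct, then $\alpha$ is an integral combination of elements of $\mathcal{P}_v$.
\item[(ii)] If $v\ne0$, then $\mathcal{P}_v$ spans $\mathbb{R}^{24}$. If $v$ is generic, then $\mathcal{P}_v$ generates the group $\Lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let the minimum be attained at $i=i_1$ and the maximum at $i=i_2\neq i_1$. Then $\sigma^{i_1}\alpha$ and $-\sigma^{i_2}\alpha$ lie in $\mathcal{P}_v$. For $\ell=2$, $\alpha=\pm\sigma^{i_1}\alpha$. For $\ell=3$, $\alpha$ is one of these two vectors $\sigma^{i_1}\alpha,\sigma^{i_2}\alpha$ or minus their sum.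

(ii) The second statement follows from (i) and (L1). For the first, suppose $y\ne0$ is orthogonal to $\mathcal{P}_v$, and consider
\[
f(x)=(x,y)^2\prod_{0\le i<i'<\ell}(\sigma^ix-\sigma^{i'}x,v)^2,
\]
a nonnegative homogeneous polynomial of degree $4$ or $8$. By (i) it vanishes on $\Lambda_4$. By (L1) its average over the sphere is $0$, so $f=0$. But $f$ is a product of nonzero linear forms, since $(\sigma^ix-\sigma^{i'}x,v)=(x,\sigma^{-i}v-\sigma^{-i'}v)$ and $\sigma^{-i}v\ne\sigma^{-i'}v$ by \eqref{eq:diff}. This is a contradiction.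
\end{proof}

\begin{lemma}\label{lem:generic}
There are a generic vector $v_*$, vectors $\gamma_r\in\mathcal{G}$ and numbers $R_r\to\infty$ with $\gamma_r/R_r\to v_*$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:long} and compactness there are $\gamma'_r\in\mathcal{G}$ with $R_r=|\gamma'_r|\to\infty$ and $\gamma'_r/R_r\to v$, $|v|=1$. Let $\alpha_1,\dots,\alpha_{24}\in\mathcal{P}_v$ be a basis of $\mathbb{R}^{24}$. Choose $\epsilon>0$ such that all $\alpha_j$ are valid at $v(\tau)=v+\sum_j\tau_j\alpha_j$ for all $\tau\in[0,\epsilon]^{24}$. On this compact cube the gaps $(\sigma^i\alpha_j-\alpha_j,v(\tau))$, $i\not\equiv0$, are at least some $\epsilon'>0$. The non-generic vectors form a finite union of hyperplanes and $\tau\mapsto v(\tau)$ is an affine bijection, so we can fix $\tau\in(0,\epsilon)^{24}$ with $v_*=v(\tau)$ generic. Put $\gamma_r=\gamma'_r+\sum_j\lfloor\tau_jR_r\rfloor\alpha_j$; then $\gamma_r/R_r\to v_*$. We reach $\gamma_r$ from $\gamma'_r$ by adding the $\alpha_j$ one at a time. An intermediate vector is $\gamma'=\gamma'_r+\sum_jn_j\alpha_j$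 with $0\le n_j\le\epsilon R_r$, so $\gamma'/R_r=v(n/R_r)+(\gamma'_r/R_r-v)$ and
\[
(\sigma^i\alpha_j-\alpha_j,\gamma'/R_r)\ge\epsilon'-4|\gamma'_r/R_r-v|>0
\]
for $r$ large. So each $\alpha_j$ is valid at each intermediate vector, and $\gamma_r\in\mathcal{G}$ by Lemmas~\ref{lem:short} and \ref{lem:add}.
\end{proof}

Put $\mathcal{P}=\mathcal{P}_{v_*}$. By Lemma~\ref{lem:span} every vector of $\Lambda$ is a sum of elements of $\mathcal{P}\cup-\mathcal{P}$. Moreover $|\gamma_r|\to\infty$ and
\begin{equation}\label{eq:gap}
K_r=\min_{\alpha\in\mathcal{P},\ i\not\equiv0}\bigl[(\sigma^i\alpha,\gamma_r)-(\alpha,\gamma_r)\bigr]\to\infty,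
\end{equation}
since $K_r/R_r$ tends to the corresponding minimum for $v_*$, which is positive.

\subsection{Separating the twists: an example}

Let $\ell=2$, $\alpha\in\mathcal{P}$, $a$ over $\alpha$; then $E_a=e_a+e_{a^{-1}}=E_{a^{-1}}$. We want to show that the vectors $\Pi s_{m_1}(\alpha)s_{m_2}(-\alpha)\mathbf{1}\in S$ lie in $U$. The direct attempt is
\[
Y(E_a,x_1)Y(E_a,x_2)\mathbf{1}=\Pi\bigl[(x_1-x_2)^{-4}H_\alpha(x_1)H_{-\alpha}(x_2)\mathbf{1}+(x_1-x_2)^4H_\alpha(x_1)H_\alpha(x_2)e_{a^2}\bigr].
\]
In weight below $8$ only the first term is present, and multiplication by $(x_1-x_2)^4$ gives what we want. From weight $8$ on both terms contribute, and $D$ does not separate them because the charges $0$ and $\pm2\alpha$ agree modulo $2\Lambda$.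

Now fix a weight $n$, let $\gamma=\gamma_r$ with $c$ over $\gamma$, put $m=-(\alpha,\gamma)>0$, and replace $\mathbf{1}$ by $Y(E_c,y)E_{c^{-1}}$. For $r$ large, the terms whose charge contains $\pm2\gamma$ have weight above $n$. In weight $n$ there remain four terms, indexed by the signs $\epsilon_1,\epsilon_2$ of the charges $\epsilon_1\alpha,\epsilon_2\alpha$ taken from the two factors $E_a$. By \eqref{eq:product} such a term is
\[
(x_1-x_2)^{4\epsilon_1\epsilon_2}\Bigl(\frac{x_1}{x_1-y}\Bigr)^{\epsilon_1m}\Bigl(\frac{x_2}{x_2-y}\Bigr)^{\epsilon_2m}y^{-|\gamma|^2}\,\Phi_{\epsilon_1\epsilon_2}(x_1,x_2,y)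
\]
with a polynomial $\Phi_{\epsilon_1\epsilon_2}$, and $\Phi_{+-}$ is the weight-$n$ part of $\Pi H_\alpha(x_1)H_{-\alpha}(x_2)H_\gamma(y)\mathbf{1}$. The function $x/(x-y)$ has a pole at $x=y$ and a zero at $x=0$. So the sign $+$ dominates near $x=y$ and the sign $-$ dominates near $x=0$. To select $(+,-)$, multiply by $(x_1-x_2)^4(x_1-y)^m(x_2-y)^m$, put $y=1$, and expand at $x_1=1+t_1$, $x_2=t_2$. The factors in one variable become
\[
\begin{array}{c|cc}
&\epsilon=+&\epsilon=-\\ \hline
x_1&(1+t_1)^m&t_1^{2m}(1+t_1)^{-m}\\
x_2&t_2^{m}&t_2^{-m}(t_2-1)^{2m}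
\end{array}
\]
Dividing by $(1+t_1)^mt_2^{-m}(t_2-1)^{2m}$, which preserves integrality, we obtain a series with coefficients in $U_n$ that equals $\Phi_{+-}(1+t_1,t_2,1)$ modulo $(t_1^{2m},t_2^{2m})$. As soon as $2m>n=\deg\Phi_{+-}$, the polynomial $\Phi_{+-}$ has coefficients in $U_n$, and those of $x_1^{m_1}x_2^{m_2}y^0$ are the vectors we want.

\subsection{Proof of Theorem~\ref{thm:rigid}}

Fix $n$. Because $H_{x+x'}=H_xH_{x'}$ and every vector of $\Lambda$ is a sum of elements of $\mathcal{P}\cup-\mathcal{P}$, the ring $M_{\mathbb{Z}}$ is spanned by monomials in the $s_m(\alpha)$, $\alpha\in\mathcal{P}\cup-\mathcal{P}$. So $S_n$ is spanned over $\mathcal{O}$ by the vectors of weight $n$ of the form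
\begin{equation}\label{eq:target}
\Pi\Bigl(\prod_{j=1}^ks_{m_j}(\alpha_j)\,e_b\Bigr),\qquad\alpha_j\in\mathcal{P}\cup-\mathcal{P},\quad b=a_1\cdots a_k,\quad\bar a_j=\alpha_j .
\end{equation}
The condition that the charge be $\sum\alpha_j$ costs nothing, since further factors $s_0(\alpha)=1$ can be inserted. Fix $\alpha_1,\dots,\alpha_k$ and $a_1,\dots,a_k$. Let $\gamma=\gamma_r$ and $K=K_r$ with $r$ so large that
\[
\sqrt3\,|\gamma|-2k>\sqrt{2n},\qquad K>4k(k-1)+n,
\]
and let $c$ lie over $\gamma$. As $\pm\gamma\in\mathcal{G}$ and $\Lambda_4\subset\mathcal{G}$, the series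
\[
f=Y(E_{a_1},x_1)\cdots Y(E_{a_k},x_k)\,Y(E_c,y)\,E_{c^{-1}}
\]
has coefficients in $U$, and its weight-$n$ part $f_n$ has coefficients in $U_n$.

\emph{Expansion.} Write each $E$ as a sum over $\mathbb{Z}/\ell$. A term that contains $\hat\sigma^ie_c$ and $\hat\sigma^{i'}e_{c^{-1}}$ with $i\not\equiv i'$ has charge of length at least $\sqrt3|\gamma|-2k$ by \eqref{eq:diff}, hence weight above $n$. In the remaining terms $i\equiv i'$, and we pull $\hat\sigma^i$ out to the left. For $I=(i_1,\dots,i_k)\in(\mathbb{Z}/\ell)^k$ put $\alpha_j^I=\sigma^{i_j}\alpha_j$ and $b_I=\prod_j\hat\sigma^{i_j}a_j$, and let $\Phi_I(x,y)$ be the weight-$n$ part of $\Pi\bigl[\prod_jH_{\alpha_j^I}(x_j)H_\gamma(y)e_{b_I}\bigr]$. It is a homogeneous polynomial of degree $n-|\bar b_I|^2/2\le n$, or zero, with coefficients in $V_n^0$. Formula \eqref{eq:product} gives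
\[
f_n=\sum_I\ \prod_{j<j'}(x_j-x_{j'})^{(\alpha_j^I,\alpha_{j'}^I)}\prod_j(x_j-y)^{(\alpha_j^I,\gamma)}x_j^{-(\alpha_j^I,\gamma)}\;y^{-|\gamma|^2}\,\Phi_I(x,y).
\]

\emph{Clearing denominators.} Let $L=\max_{\alpha\in\Lambda_4}|(\alpha,\gamma)|$. Inner products in $\Lambda_4$ lie in $[-4,4]$. Multiplying $f_n$ by the integral polynomial $\prod_{j<j'}(x_j-x_{j'})^4\prod_j(x_j-y)^L$ we obtain a Laurent polynomial with coefficients in $U_n$, in which we may put $y=1$:
\[
\sum_I\Delta_I(x)\prod_j(x_j-1)^{L+(\alpha_j^I,\gamma)}x_j^{-(\alpha_j^I,\gamma)}\,\Phi_I(x,1)\in U_n[x^{\pm1}],\qquad\Delta_I=\prod_{j<j'}(x_j-x_{j'})^{4+(\alpha_j^I,\alpha_{j'}^I)} .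
\]

\emph{Selecting $I=0$.} Substitute $x_j=1+t_j$ if $\alpha_j\in\mathcal{P}$, and $x_j=t_j$ otherwise, in which case $-\alpha_j\in\mathcal{P}$. The result lies in $U_n[[t]][t_1^{-1},\dots,t_k^{-1}]$. The $j$-th factor becomes $t_j^{d_j(i_j)}u_{j,i_j}(t_j)$, where in the first case
\[
d_j(i)=L+(\sigma^i\alpha_j,\gamma),\qquad u_{j,i}=(1+t_j)^{-(\sigma^i\alpha_j,\gamma)},
\]
and in the second case
\[
d_j(i)=(\sigma^i(-\alpha_j),\gamma),\qquad u_{j,i}=(t_j-1)^{L+(\sigma^i\alpha_j,\gamma)} .
\]
The $u_{j,i}$ are units of $\mathbb{Z}[[t_j]]$, and $d_j(i)\ge d_j(0)+K$ for $i\not\equiv0$ by \eqref{eq:gap}. Divide by $\prod_jt_j^{d_j(0)}u_{j,0}$. We obtain a power series with coefficients in $U_n$, of the form $\Delta_0\Phi_0(x(t),1)+\rho(t)$, where $\rho$, the sum of the terms with $I\ne0$, lies in the ideal $(t_1^K,\dots,t_k^K)$. The polynomial $\Delta_0\Phi_0$ has degree at most $8\binom k2+n<K$, so none of its monomials occurs in $\rho$. Hence $\Delta_0\Phi_0(x(t),1)\in U_n[t]$.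

\emph{Removing $\Delta_0$.} Each factor $x_j-x_{j'}$ of $\Delta_0$ equals $t_j-t_{j'}$ or $t_j-t_{j'}\pm1$, an integral polynomial that is monic in $t_j$. Long division by such a polynomial stays inside $U_n[t]$, and the quotient is unique. So $\Phi_0(x(t),1)\in U_n[t]$, and therefore $\Phi_0(x,1)\in U_n[x]$. By homogeneity the coefficients of $\Phi_0(x,y)$ are those of $\Phi_0(x,1)$. The coefficient of $x_1^{m_1}\cdots x_k^{m_k}y^0$ is the vector \eqref{eq:target}.

Thus $S_n\subset U_n^h$. Taking duals, $U_n^h\subset S_n$, since both lattices are unimodular for the same form. \hfill$\square$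

\begin{remark}
Self-duality of $U$ is used twice: in Lemma~\ref{lem:short}, to fix the scale of the first vectors, and in the last line. It cannot be dropped from Theorems~\ref{thm:B} and \ref{thm:rigid}: if $V$ is an integral form, so is $\mathbb{Z}\mathbf{1}\oplus\bigoplus_{n>0}2V_n$. The condition $\ell\neq p$ is used whenever we project onto eigenspaces of $h$, $\hat\sigma$ or $D$.
\end{remark}

\section{The Leech lattice under an element of class $8C$}\label{sec:leech}

Let $p=2$, $\ell=3$, $g\in8C$, and $1\neq h\in Q$ as in Lemma~\ref{lem:Q}. By Lemma~\ref{lem:extend}, $g$ acts on $V^0$ as some $\hat g\in\widehat{\mathcal{C}}$, and $\hat g^8=\hat\sigma^i$ for some $i$. Replacing $\hat g$ by $\hat g\hat\sigma^i$ we get $\hat g^8=\hat\sigma^{9i}=1$. As $\langle g\rangle\cap\langle h\rangle=1$, the element $g$ acts on $V^0$ with order $8$, so $\hat g$ has order $8$. The kernel $D$ of $\widehat{\mathcal{C}}\to\mathcal{C}$ is a $3$-group, so the image $\bar g\in\mathcal{C}$ has order $8$ as well.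

For $j\in\{1,2,4,8\}$ let $G_j=\langle\bar g^{\,j}\rangle$ and $F_j=\Lambda^{G_j}$. Writing $\hat g^j=\rho_\chi\hat k$, we see that $\hat g^je_a$ is a root of unity times some $e_{a'}$ with $\overline{a'}=\bar g^{\,j}\bar a$, and that $\hat g^je_a=\varepsilon_j(\bar a)e_a$ for $\bar a\in F_j$ defines a character $\varepsilon_j:F_j\to\mathbb{C}^*$. We have $\varepsilon_8=1$, and $\varepsilon_j^2=\varepsilon_{2j}$ on $F_j\subset F_{2j}$. There are two possible sources of $\hat H^1$ in $V_{\Lambda,\mathcal{O}}$: the lattice $\Lambda\otimes\mathcal{O}$ itself, which is the part of weight $1$, and the scalars $\varepsilon_j$, since a vector $e_a$ with $\varepsilon_4(\bar a)=-1$ spans a summand on which $\hat g^4$ acts as on $\mathbb{Z}_-$. One number controls both.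

\begin{proposition}\label{prop:leech}
For $j=4,2,1$ we have $\varepsilon_j=1$ and $\hat H^1(G_j,\Lambda)=0$.
\end{proposition}

\begin{proof}
We proceed in the order $j=4,2,1$, so that $\varepsilon_{2j}=1$ is known and $\varepsilon_j^2=1$. Write $\phi=\bar g^{\,j}$, $G=G_j$, $F=F_j$, $\varepsilon=\varepsilon_j$, $r=\operatorname{rk}F$, and let $\prod_k(X^k-1)^{m_k}$ be the characteristic polynomial of $\phi$ as in \eqref{eq:shape}; the $k$ are powers of $2$.

\emph{The trace identity.} The projector onto $V^0$ is $\frac13\sum h^i$ in $V^\natural$ and $\frac13\sum\hat\sigma^i$ in $V_\Lambda$. Computing three times the graded trace of $g^j$ on $V^0$ in both algebras gives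
\[
T_{g^j}+T_{g^jh}+T_{g^jh^{-1}}=\sum_{i\in\mathbb{Z}/3}\operatorname{Tr}\bigl(\hat g^j\hat\sigma^iq^{L(0)-1}\big|V_\Lambda\bigr).
\]
In a trace on $V_\Lambda$ only the fixed charges contribute. If an isometry $\psi$ has characteristic polynomial $\prod_k(X^k-1)^{n_k}$, then $\det(1-q^n\psi)=\prod_k(1-q^{kn})^{n_k}$, so the graded trace of $\psi$ on $M$, times $q^{-1}$, is $1/\eta_\psi$ with $\eta_\psi(\tau)=\prod_k\eta(k\tau)^{n_k}$; here $\eta=q^{1/24}\prod_n(1-q^n)$ and $\sum kn_k=24$. The term $i=0$ is therefore $\theta_{F,\varepsilon}/\eta_\phi$, with $\theta_{F,\varepsilon}=\sum_{\alpha\in F}\varepsilon(\alpha)q^{|\alpha|^2/2}$. A vector fixed by $\phi\sigma^{\pm1}$ is fixed by $(\phi\sigma^{\pm1})^{16}=\sigma^{\pm1}$, hence zero. So the other two terms are $1/\eta_{\phi\sigma^{\pm1}}$.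

To compute them, let $P$ be the characteristic polynomial of $\phi$ on the $\omega$-eigenspace of $\sigma$ in $\Lambda\otimes\mathbb{C}$. It has coefficients in $\mathbb{Q}(\omega)$, and its roots are roots of unity of $2$-power order. The polynomials $\Phi_{2^i}$ are irreducible over $\mathbb{Q}(\omega)$, because the field of $3\cdot2^i$-th roots of unity has degree $\deg\Phi_{2^i}$ over $\mathbb{Q}(\omega)$. So $P$ is a product of such $\Phi_{2^i}$; it is rational and equals its complex conjugate, the characteristic polynomial on the $\bar\omega$-eigenspace. Thus $P^2=\prod_k(X^k-1)^{m_k}$, and by the uniqueness in \eqref{eq:shape} the $m_k$ are even and $P=\prod_k(X^k-1)^{m_k/2}$. Multiplying the roots by $\omega$ turns $X^k-1$ into $X^k-\omega^k$, and $\{\omega^k,\bar\omega^k\}=\{\omega,\bar\omega\}$ as $3\nmid k$. So both $\phi\sigma$ and $\phi\sigma^{-1}$ have characteristic polynomial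
\[
\prod_k\bigl[(X^k-\omega)(X^k-\bar\omega)\bigr]^{m_k/2}=\prod_k\Bigl(\frac{X^{3k}-1}{X^k-1}\Bigr)^{m_k/2},
\]
and the identity reads
\begin{equation}\label{eq:trace}
T_{g^j}+T_{g^jh}+T_{g^jh^{-1}}=\frac{\theta_{F,\varepsilon}(\tau)}{\prod_k\eta(k\tau)^{m_k}}+2\prod_k\Bigl(\frac{\eta(k\tau)}{\eta(3k\tau)}\Bigr)^{m_k/2}.
\end{equation}

\emph{The left side at $\tau=it$, $t\to0^+$.} The element $g^j$ is Fricke (Proposition~\ref{prop:classes}) and the $g^jh^{\pm1}$ are not (Lemma~\ref{lem:Q}). By Lemma~\ref{lem:cusp} the left side is $s\,e^{2\pi\lambda/t}(1+o(1))$ with $|s|=1$ and $\lambda>0$.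

\emph{The right side.} Since $\varepsilon^2=1$, we can write $\varepsilon(\alpha)=e^{2\pi i(\alpha,v)}$ with $v\in\frac12F^*$. Poisson summation gives
\[
\theta_{F,\varepsilon}(it)=\sum_{\alpha\in F}e^{2\pi i(\alpha,v)}e^{-\pi t|\alpha|^2}=t^{-r/2}(\det F)^{-1/2}\sum_{\mu\in F^*}e^{-\pi|\mu+v|^2/t}.
\]
Let $\delta$ be the minimum of $|\mu+v|$ over $\mu\in F^*$ and $\nu\ge1$ the number of $\mu$ that attain it; the last sum is $\nu e^{-\pi\delta^2/t}(1+o(1))$. From $\eta(-1/\tau)=(\tau/i)^{1/2}\eta(\tau)$ we get $\eta(ikt)=(kt)^{-1/2}\eta(i/(kt))\sim(kt)^{-1/2}e^{-2\pi/(24kt)}$. In the first term of \eqref{eq:trace} the powers of $t$ cancel because $\sum m_k=r$, and in the second they cancel factor by factor. The two terms are asymptotic to $A\,e^{2\pi\lambda_1/t}$ and $2B\,e^{2\pi\lambda_2/t}$, where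
\[
A=\nu\Bigl(\frac{\prod_kk^{m_k}}{\det F}\Bigr)^{1/2},\quad\lambda_1=\sum_k\frac{m_k}{24k}-\frac{\delta^2}2,\qquad B=\prod_k3^{m_k/4}=3^{r/4},\quad\lambda_2=-\sum_k\frac{m_k}{72k}.
\]

\emph{Comparison.} As $A,B>0$, no cancellation occurs: the right side is asymptotic to $A'e^{2\pi\max(\lambda_1,\lambda_2)/t}$, where $A'$ is $A$, $A+2B$ or $2B$ according as $\lambda_1>\lambda_2$, $\lambda_1=\lambda_2$ or $\lambda_1<\lambda_2$. Comparing with the left side gives $\lambda=\max(\lambda_1,\lambda_2)$ and $A'=s$, so $A'=1$. Since $B\ge1$, the only possibility is $A=1$. By Lemma~\ref{lem:det},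
\[
1=A=\nu\,|\hat H^1(G,\Lambda)|^{1/2},
\]
so $\nu=1$ and $\hat H^1(G,\Lambda)=0$. Finally suppose $v\notin F^*$. If $\mu$ attains the minimum, then $\mu+v\ne0$, and $\mu'=-\mu-2v\in F^*$ has $\mu'+v=-(\mu+v)$. So $\mu'\ne\mu$ attains it too, and $\nu\ge2$. Hence $v\in F^*$, that is, $\varepsilon=1$.
\end{proof}

\begin{remark}
The case $j=8$ is a check on the constants. There $m_1=24$, $F=\Lambda$, $\nu=1$, so $A=1$, $\lambda_1=1$, $\lambda_2=-\frac13$, in agreement with $T_1(it)=T_1(i/t)\sim e^{2\pi/t}$. The proof uses the Fricke property of $g^j$ only to know that the leading coefficient on the left has absolute value $1$, and the non-Fricke property of $g^jh^{\pm1}$ only to know that nothing is added to it. The step from $\nu=1$ to $\varepsilon_j=1$ needs $\varepsilon_j^2=1$, which is why all of $g^4,g^2,g$ must be Fricke even to treat $g$.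
\end{remark}

\begin{corollary}\label{cor:perm}
The standard form $V_{\Lambda,\mathcal{O}}$ is a permutation module for $\langle\hat g\rangle$. In particular $\hat H^1(G',V_{\Lambda,\mathcal{O}})=0$ for all $G'\le\langle\hat g\rangle$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:leech}, (C1) and Lemma~\ref{lem:perm}, the module $\Lambda\otimes\mathbb{Z}_2\subset\Lambda\otimes\mathbb{C}$ has a $\mathbb{Z}_2$-basis $\mathcal{B}$ permuted by $\bar g$. Let $\alpha_i$ be a basis of $\Lambda$. For $x=\sum c_i\alpha_i$ with $c_i\in\mathbb{Z}_2$ we have $H_x=\prod_iH_{\alpha_i}^{c_i}$ and $H_{\alpha_i}^{c_i}=\sum_m\binom{c_i}m(H_{\alpha_i}-1)^m$ with $\binom{c_i}{m}\in\mathbb{Z}_2$. So $s_m(x)\in M_{\mathbb{Z}}\otimes\mathbb{Z}_2$ for $x\in\mathcal{B}$. Exchanging the roles of the two bases shows that each $s_m(\alpha_i)$ is a polynomial over $\mathbb{Z}_2$ in the $s_{m'}(x)$, $x\in\mathcal{B}$. Hence $M_{\mathbb{Z}}\otimes\mathbb{Z}_2$ is the polynomial ring in the $s_m(x)$, $x\in\mathcal{B}$, $m\ge1$, and $\bar g$ permutes its monomials, which form an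 $\mathcal{O}$-basis of $M_{\mathcal{O}}$.

Choose one charge $\beta$ in each $\bar g$-orbit on $\Lambda$ and $b$ over it. Its stabilizer is $G_j$ for some $j\in\{1,2,4,8\}$, and $\hat g^je_b=e_b$ because $\varepsilon_j=1$. So $\hat g^j$ permutes the vectors $\mathbf{m}e_b$, with $\mathbf{m}$ a monomial, and $\hat g$ permutes the vectors $\hat g^i(\mathbf{m}e_b)$, $0\le i<j$. The latter form a basis of the sum of the charge spaces in the orbit of $\beta$. The last statement is \eqref{eq:perm}.
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}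

\subsection{Vanishing}\label{subsec:8C}

\begin{proof}[Proof of Theorem~\ref{thm:8C}]
Let $p=2$, $\ell=3$, $U=V\otimes\mathcal{O}$, and let $Q\cong3^2$ be as in Lemma~\ref{lem:Q}. Since $3$ is a unit, $\mu_3\subset\mathcal{O}$, and $Q$ commutes with $g$, we have $U=\bigoplus_\chi U^\chi$ as $\langle g\rangle$-modules, where $\chi$ runs through $\operatorname{Hom}(Q,\mu_3)$. Each $\chi$ has some $h\ne1$ in its kernel, and then $U^\chi$ is a direct summand of $U^h$ with $h\in3B$. By Theorem~\ref{thm:rigid}, $U^h=V_{\Lambda,\mathcal{O}}^{\hat\sigma}$, and $g$ acts on it as the element $\hat g$ that Section~\ref{sec:leech} attaches to $g$ and $h$. As $\hat\sigma$ commutes with $\hat g$, the projector $\Pi/3$ makes $U^h$ a direct summand of $V_{\Lambda,\mathcal{O}}$ as a module for $\langle\hat g\rangle\cong\langle g\rangle$. By Corollary~\ref{cor:perm} and (C1), $\hat H^1(G',V_n)\otimes\mathcal{O}=\hat H^1(G',U_n)=0$ for all $n$ and $G'\le\langle g\rangle$. The group $\hat H^1(G',V_n)$ is finitely generated and killed by $8$, so it is a finite $2$-group, and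 it vanishes.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
This is Proposition~\ref{prop:reduction} together with Theorem~\ref{thm:8C}.
\end{proof}

\subsection{Uniqueness}\label{subsec:unique}

\begin{theorem}\label{thm:local}
For every prime $p$ and every isomorphism $\mathbb{C}\cong\overline{\mathbb{Q}_p}$, the algebra $V^\natural$ has at most one self-dual $\mathcal{O}$-form.
\end{theorem}

\begin{proof}
If $p=2$, take $\ell=3$ and $Q\cong3^2$ as in Lemma~\ref{lem:Q}. If $p$ is odd, take $\ell=2$ and for $Q$ the four-group of (M4). In both cases $Q\cong\ell^2$, its nontrivial elements lie in $\ell B$, and every character $Q\to\mu_\ell$ has a nontrivial kernel. A self-dual $\mathcal{O}$-form $U$ is the sum of its $Q$-eigenspaces, so $U=\sum_{1\ne h\in Q}U^h$. Fix an identification (V2) for each $h$. By Theorem~\ref{thm:rigid}, $U^h=V_{\Lambda,\mathcal{O}}^{\hat\sigma}$ does not depend on $U$.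
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\varphi:V\otimes\mathbb{C}\to V'\otimes\mathbb{C}$ be an $\mathbb{M}$-equivariant isomorphism of graded vertex algebras. We first show that it is unique. Two such maps differ by a grading-preserving bijection $\psi$ of $V^\natural$ that respects all products and commutes with $\mathbb{M}$. By (V1), $\psi$ multiplies the conformal vector by a scalar $c$, so $\psi L(0)\psi^{-1}=cL(0)$. As $\psi$ preserves the grading, $c=1$. So $\psi\in\mathbb{M}$ is central, and $\psi=1$.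

For a field automorphism $\iota$ of $\mathbb{C}$, the map $(1\otimes\iota)\varphi(1\otimes\iota)^{-1}$ is $\mathbb{C}$-linear and has the same properties as $\varphi$, because grading, products and group action are defined over $\mathbb{Z}$. So it equals $\varphi$. The fixed field of $\operatorname{Aut}(\mathbb{C})$ is $\mathbb{Q}$, hence $\varphi$ maps $V\otimes\mathbb{Q}$ onto $V'\otimes\mathbb{Q}$. Use $\varphi$ to place both forms in one copy of $V^\natural$. For each $p$, Theorem~\ref{thm:local} gives $V\otimes\mathcal{O}=V'\otimes\mathcal{O}$. Intersecting with the common rational form and using $\mathcal{O}\cap\mathbb{Q}=\mathbb{Z}_{(p)}$, we get $V\otimes\mathbb{Z}_{(p)}=V'\otimes\mathbb{Z}_{(p)}$. The intersection over all $p$ gives $V=V'$.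
\end{proof}

\begin{remark}\label{rem:transfer}
The proof of Theorem~\ref{thm:local} does not use (M5). Suppose that for a Fricke element $g$ of odd prime order $p$ the vanishing $\hat H^1(g,V')=0$ is known for one self-dual form $V'$ over $\mathbb{Z}$ or over $\mathbb{Z}_p$. Then $V'\otimes\mathcal{O}$ is a self-dual $\mathcal{O}$-form; over $\mathbb{Z}_p$ the argument of Section~\ref{subsec:forms} shows that the given form is a unit multiple of the normalized one. For any self-dual integral form $V$, Theorem~\ref{thm:local} and flatness give $\hat H^1(g,V)\otimes\mathcal{O}=\hat H^1(g,V'\otimes\mathcal{O})=0$. Since each $\hat H^1(g,V_n)$ is a finite $p$-group, $\hat H^1(g,V)=0$.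
\end{remark}

\subsection{The converse}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(a)$\Rightarrow$(b). Each $g^j$ satisfies (a) along with $g$, so Proposition~\ref{prop:reduction} and Theorem~\ref{thm:8C} apply to it.

(b)$\Rightarrow$(c). Every subgroup $G'$ of the Sylow $p$-subgroup of $\langle g\rangle$ has the form $\langle g^j\rangle$, and $\hat H^1(G',V_n\otimes\mathbb{Z}_p)=\hat H^1(g^j,V_n)\otimes\mathbb{Z}_p=0$. Apply Lemma~\ref{lem:perm}.

(c)$\Rightarrow$(a). Let $x$ be a power of $g$ of $p$-power order. It lies in the Sylow $p$-subgroup, so $\operatorname{Tr}(x|V_n^\natural)=\operatorname{Tr}(x|V_n\otimes\mathbb{Z}_p)$ is the number of basis vectors fixed by $x$, a nonnegative integer. By Proposition~\ref{prop:positive}, $x$ is Fricke.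
\end{proof}

\begin{thebibliography}{9}

\bibitem{ALY} Abe, Lam and Yamada, Math. Z. 290 (2018).

\bibitem{ATLAS} ATLAS.

\bibitem{CLS} Chen, Lam and Shimakura, Math. Z. 288 (2018).

\bibitem{CN} Conway and Norton, \emph{Monstrous Moonshine}.

\bibitem{EMS} van Ekeren, M\"oller and Scheithauer, J. reine angew. Math. 759 (2020).

\bibitem{Urano} Satoru Urano, \emph{A Composite Order Generalization of Modular Moonshine}, arXiv:2002.08620 (2020).

\end{thebibliography}
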